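\title{The $L^2$-metric on higher direct images of twisted canonical bundles is good in the sense of Mumford}


\begin{abstract}
Let $f\colon Y\to T$ be a semistable reduction of a one-parameter degeneration of projective manifolds, and twist the relative canonical bundle by the pullback $F^*\xi$ of a Nakano semi-positive vector bundle. We prove that for every $q>0$ the $L^2$-metric on $R^qf_*K_{Y/T}(F^*\xi)$ is good in the sense of Mumford, which confirms a conjecture posed in a paper of Yoshikawa. The fiberwise harmonic forms come from holomorphic relative logarithmic forms on the total space. The Gram matrix of the metric is therefore a fiber integral, and it equals a polynomial in $\log|t|^{-2}$ up to an error $O(|t|(\log|t|^{-2})^M)$. A filtration read off from the strata of the central fiber bounds the degrees of its entries, and this bound yields goodness together with the leading terms of the connection and of the curvature.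
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The $L^2$-metric of a degenerating family}

Let $\mathcal X$ be a connected complex projective manifold of dimension $n+1$, let $C$ be a compact Riemann surface, and let $\pi\colon\mathcal X\to C$ be a surjective proper holomorphic map with connected fibers. Let $S\subset C$ be a simply connected domain, identified with the unit disc, such that the image of the critical locus of $\pi$ meets $S$ only in $\{0\}$. Put $X=\pi^{-1}(S)$, $X_s=\pi^{-1}(s)$ and $S^o=S\setminus\{0\}$. Let $h_X$ be the restriction to $X$ of a K\"ahler metric on $\mathcal X$, with K\"ahler form $\omega$. Let $(\xi,h_\xi)$ be a holomorphic Hermitian vector bundle on $\mathcal X$ whose restriction to $X$ is Nakano semi-positive (the definition is recalled in Section~\ref{subsec:hermitian}), and write $K_{X/S}(\xi)=K_{X/S}\otimes\xi$ and $\xi_s=\xi|_{X_s}$. For every $q\ge0$ the sheaf $R^q\pi_*K_{X/S}(\xi)$ is locally free on $S$ (Takegoshi \cite{Takegoshi}; Mourougane--Takayama). Over $S^o$ it carries the \emph{$L^2$-metric} $h_{L^2}$: a class in $H^q(X_s,K_{X_s}(\xi_s))$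 is identified with its harmonic $\xi_s$-valued $(n,q)$-form with respect to $h_X|_{X_s}$ and $h_\xi$, and the inner product of two classes is the $L^2$ inner product of their harmonic representatives.

How does $h_{L^2}$ behave at the singular fiber? If the central fiber has multiple components, the norm of a holomorphic section can grow like a negative power of $|s|$ (Remark~\ref{rem:reduced}). One therefore passes to a semistable reduction. Let $\mu\colon T\to S$, $\mu(t)=t^\nu$, be a base change from a disc $T$, put $T^o=T\setminus\{0\}$, and let $b\colon Y\to Z:=X\times_ST$ be a resolution such that $f\colon Y\to T$ is semistable, that is, $f^{-1}(0)$ is a reduced divisor with simple normal crossings. Let $F\colon Y\to X$ be the induced map. Then $R^qf_*K_{Y/T}(F^*\xi)$ is locally free on $T$, and over $T^o$ it is canonically isomorphic to $\mu^*R^q\pi_*K_{X/S}(\xi)$. So $\mu^*h_{L^2}$ is a Hermitian metric on $R^qf_*K_{Y/T}(F^*\xi)|_{T^o}$. As usual, a resolution is a projective bimeromorphic morphism that is an isomorphism over the regular locus; Remark~\ref{rem:nonprojective} removes the projectivity.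

\subsection{Good metrics}

Throughout the paper,
\[
x=\log|t|^{-2},\qquad \delta=t\,\partial_t,\qquad\bar\delta=\bar t\,\partial_{\bar t},\qquad\text{so that }\ \delta x=\bar\delta x=-1,
\]
and $\mathrm i=\sqrt{-1}$. A smooth form on $T^o$ has \emph{Poincar\'e growth} if near $0$ it is bounded with respect to the Poincar\'e metric of the punctured disc. For a $1$-form $a\,dt+b\,d\bar t$ this means $|a|+|b|\le C/(|t|\log|t|^{-1})$, and for a $2$-form $c\,dt\wedge d\bar t$ it means $|c|\le C/(|t|^2(\log|t|^{-1})^2)$. Equivalently, the coefficients of $dt/t$ and $d\bar t/\bar t$ are $O(x^{-1})$, and the coefficient of $dt\wedge d\bar t/|t|^2$ is $O(x^{-2})$. A form is \emph{good} if both it and its exterior derivative have Poincar\'e growth.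

\begin{definition}\label{def:good}
Let $E$ be a holomorphic vector bundle on $T$ and $h$ a Hermitian metric on $E|_{T^o}$. The metric $h$ is \emph{good in the sense of Mumford} if, for a holomorphic frame $e_1,\dots,e_r$ of $E$ near $0$ with Gram matrix $H=(h(e_i,e_j))$,
\begin{itemize}
\item[(i)] there are $C,N_0>0$ with $|H_{ij}|\le C(\log|t|^{-1})^{N_0}$ and $(\det H)^{-1}\le C(\log|t|^{-1})^{N_0}$ near $0$;
\item[(ii)] all entries of $(\partial H)H^{-1}$ are good forms.
\end{itemize}
\end{definition}

The matrix $(\partial H)H^{-1}$ is the Chern connection of $h$. It has type $(1,0)$ and $\dim T=1$, so its exterior derivative is $\bar\partial\big((\partial H)H^{-1}\big)$, which we call the curvature matrix. The choice of frame does not matter. A second frame has Gram matrix $\tilde H=gH\bar g^{\mathsf T}$ with $g$ holomorphic and invertible at $0$. Condition (i) persists because $g$ and $g^{-1}$ are bounded, and (ii) persists because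
\begin{equation}\label{eq:frame}
(\partial\tilde H)\tilde H^{-1}=(\partial g)g^{-1}+g(\partial H)H^{-1}g^{-1},\qquad
\bar\partial\big((\partial\tilde H)\tilde H^{-1}\big)=g\,\bar\partial\big((\partial H)H^{-1}\big)g^{-1}.
\end{equation}

Condition (i) says that $h$ remembers the extension $E$. By Cramer's rule $H^{-1}$ also has logarithmic growth, so a holomorphic section over $T^o$ whose norm has logarithmic growth has coefficients of logarithmic growth, and these extend across $0$. Condition (ii) says that the puncture is invisible to Stokes' theorem: a $2$-form of Poincar\'e growth is integrable near $0$, and the integral of a $1$-form of Poincar\'e growth over $|t|=\epsilon$ is $O(1/\log\epsilon^{-1})$. The model of a good metric is $H=x^l$ in rank one, for which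
\[
(\partial H)H^{-1}=-\frac lx\,\frac{dt}t,\qquad\bar\partial\big((\partial H)H^{-1}\big)=\frac l{x^2}\,\frac{dt\wedge d\bar t}{|t|^2}.
\]
By contrast, $H=|t|^{-2\alpha}$ with $\alpha\ne0$ violates both conditions.

The following conjecture is posed in \cite{Yoshikawa}. (There a compact Lie group acting holomorphically on $\mathcal X$, trivially on $C$ and preserving all data is also allowed; it plays no role here.)

\medskip
\noindent\textbf{Conjecture.} \emph{For any $q>0$, the Hermitian metric $\mu^*h_{L^2}$ on $R^qf_*K_{Y/T}(F^*\xi)$ is good in the sense of Mumford.}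
\medskip

Three results in this direction are known. For $q=0$ the metric $\mu^*h_{L^2}$ on $f_*K_{Y/T}(F^*\xi)$ is good (Takayama). For every $q$ the metric $\mu^*\det h_{L^2}$ on $\det R^qf_*K_{Y/T}(F^*\xi)|_{T^o}$ is good. If $X_0$ is reduced with only canonical singularities, then $h_{L^2}$ on $R^q\pi_*K_{X/S}(\xi)$ is good.

These results suggest a positive answer, but two difficulties separate them from the conjecture. For $q=0$ the representatives are holomorphic $n$-forms on the fibers, and the metric does not involve $h_X$ at all. For $q>0$ the representatives solve an elliptic equation on a degenerating family of K\"ahler manifolds, and the form $F^*\omega$ that defines this equation is only semi-positive on $Y$. Second, goodness of $\det H$ does not imply goodness of $H$, even when $H$ is a polynomial in $x$ (Example~\ref{ex:bad}).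

\subsection{Results}

We work in the following setting, denoted by $(\ast)$.
\begin{itemize}
\item[(S1)] $Y$ is a complex manifold of dimension $N=n+1$ with a K\"ahler form $\kappa$, $T$ is a disc, and $f\colon Y\to T$ is proper, surjective, holomorphic, and smooth over $T^o$. The fiber $Y_0=f^{-1}(0)=\bigcup_iY_i$ is a reduced divisor with simple normal crossings.
\item[(S2)] $(\zeta,h)$ is a Nakano semi-positive holomorphic Hermitian vector bundle on $Y$.
\item[(S3)] $\omega'$ is a smooth closed real semi-positive $(1,1)$-form on $Y$ with $\omega'|_{Y_t}>0$ for all $t\ne0$.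
\item[(S4)] $E=R^qf_*K_{Y/T}(\zeta)$, $r=\operatorname{rk}E$, and $h_{L^2}$ is the $L^2$-metric on $E|_{T^o}$ defined by harmonic forms with respect to $\omega'|_{Y_t}$ and $h$.
\end{itemize}
The sheaf $E$ is locally free (Section~\ref{subsec:cohomology}). It vanishes for $q>n$, so we assume $1\le q\le n$. The form $\kappa$ is auxiliary: it does not enter $h_{L^2}$.

\begin{theorem}\label{thm:good}
In setting $(\ast)$, the metric $h_{L^2}$ on $E$ is good in the sense of Mumford. In particular, for every $q>0$, the metric $\mu^*h_{L^2}$ on $R^qf_*K_{Y/T}(F^*\xi)$ is good in the sense of Mumford.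
\end{theorem}

So the conjecture holds. Theorem~\ref{thm:good} is deduced from a description of the metric near $0$.

\begin{theorem}\label{thm:asymptotics}
In setting $(\ast)$ there are integers $0\le l_1\le\dots\le l_r\le n-q$ and a holomorphic frame of $E$ near $0$ such that, with $H$ the Gram matrix of $h_{L^2}$, $D=\operatorname{diag}(x^{l_i})$ and $\Lambda=\operatorname{diag}(l_i)$, the following hold.
\begin{itemize}
\item[(1)] $H=p(x)+\mathcal E$, where $p$ is a Hermitian matrix of polynomials with $\deg p_{ij}\le\min(l_i,l_j)$, and $\delta^a\bar\delta^b\mathcal E=O(|t|x^M)$ for all $a,b$, with $M$ depending only on $n$. Moreover $cD\le H\le c'D$ near $0$ for some $c,c'>0$, and $\det H\sim c_0x^{\sum l_i}$ with $c_0>0$.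
\item[(2)] One has
\[
(\partial H)H^{-1}=-\Big(\frac Rx+\Gamma\Big)\frac{dt}t,\qquad\bar\partial\big((\partial H)H^{-1}\big)=\Big(\frac R{x^2}+\Gamma'\Big)\frac{dt\wedge d\bar t}{|t|^2},
\]
where $R$ is a constant matrix conjugate to $\Lambda$, and $\delta^a\bar\delta^b\Gamma=O(x^{-2-a-b})$, $\delta^a\bar\delta^b\Gamma'=O(x^{-3-a-b})$ for all $a,b$.
\item[(3)] The following are equivalent: all $l_i=0$; $H$ is bounded; $h_{L^2}$ extends to a continuous Hermitian metric on $E$; the curvature matrix is $o\big(|t|^{-2}(\log|t|)^{-2}\big)$.
\end{itemize}
\end{theorem}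

For $q=n$ the bound $l_i\le n-q$ forces all $l_i=0$, so $h_{L^2}$ extends continuously. This agrees with the simplest case: for $\zeta$ trivial and connected fibers, the class of $dt\wedge\omega'^n/n!$ has harmonic representative $(\omega'|_{Y_t})^n/n!$, and its squared norm is the volume of $Y_t$, which does not depend on $t$.

\subsection{Outline of the proof}

The proof has three steps. First (Section~\ref{sec:representatives}), the harmonic representative of a section of $E$ on $Y_t$ is $\sigma|_{Y_t}\wedge\omega'^q/q!$ for a holomorphic form $\sigma$ on the total space with logarithmic poles along $Y_0$. This removes the elliptic equation from the problem: $H_{ij}(t)$ becomes the integral over $Y_t$ of a function $\varphi_{ij}$, smooth up to $Y_0$, against a logarithmic volume. Second (Section~\ref{sec:integrals}), such an integral is a polynomial in $x$ up to a small error, and its degree is governed by the deepest stratum of $Y_0$ on which the function does not vanish. Third (Sections~\ref{sec:filtration} and \ref{sec:proofs}), the matrix $(\varphi_{ij})$ is positive semi-definite at every point.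 If a diagonal entry vanishes on a stratum, so does its whole row. This gives $\deg p_{ij}\le\min(l_i,l_j)$, the bound that goodness requires. Section~\ref{sec:examples} shows these ideas in two examples.

\section{Two examples}\label{sec:examples}

The first example shows what has to be excluded.

\begin{example}\label{ex:bad}
On the trivial bundle of rank two let
\[
H=\begin{pmatrix}2&x\\ x&x^2\end{pmatrix},\qquad D=\operatorname{diag}(1,x^2).
\]
Then $D^{-1/2}HD^{-1/2}=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$ is positive definite, so $cD\le H\le c'D$, and $\det H=x^2$ is a good metric on the determinant. With a prime for $d/dx$,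
\[
H'H^{-1}=\begin{pmatrix}0&1\\1&2x\end{pmatrix}\cdot\frac1{x^2}\begin{pmatrix}x^2&-x\\-x&2\end{pmatrix}=\begin{pmatrix}-x^{-1}&2x^{-2}\\-1&3x^{-1}\end{pmatrix}.
\]
So $(\partial H)H^{-1}=-H'H^{-1}\,dt/t$ has the entry $dt/t$, which does not have Poincar\'e growth, and $H$ is not good.
\end{example}

The culprit is the off-diagonal entry. The inequality $|H_{12}|^2\le H_{11}H_{22}$ allows it the degree $(l_1+l_2)/2=1$, whereas Theorem~\ref{thm:asymptotics} demands $\min(l_1,l_2)=0$. The second example shows where the degrees come from, and why the Cauchy--Schwarz inequality can be used in a stronger, pointwise form.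

\begin{example}\label{ex:product}
Let $e\colon\mathcal M\to T$ be a semistable degeneration of elliptic curves with central fiber of type $I_m$, $m\ge3$, that is, a cycle of $m$ smooth rational curves, and let $\omega_{\mathcal M}$ be a K\"ahler form on $\mathcal M$. Let $(B,\omega_B)$ be a connected compact K\"ahler manifold of dimension $q\ge1$. Take $Y=\mathcal M\times B$, $\zeta$ trivial and $\omega'=\omega_{\mathcal M}+\omega_B$. Then $n=q+1$.

\emph{Representatives.} By hard Lefschetz, the harmonic $(n,n-1)$-forms on the compact K\"ahler manifold $Y_t=\mathcal M_t\times B$ are the forms $\sigma\wedge\omega'^q/q!$ with $\sigma$ a holomorphic $1$-form, and the squared norm is $\int_{Y_t}\mathrm i\,\sigma\wedge\bar\sigma\wedge\omega'^q/q!$ (Lemma~\ref{lem:lefschetz}). The holomorphic $1$-forms on $Y_t$ are spanned by a basis $\beta_1,\dots,\beta_g$ of $H^0(B,\Omega^1_B)$ and by $\psi|_{\mathcal M_t}$, where $\psi$ generates the line bundle $e_*K_{\mathcal M/T}$. Near a node, where $t=z_1z_2$, the sheaf $K_{\mathcal M/T}$ is generated by $\epsilon=d\log z_1=-d\log z_2$, because $dt\wedge d\log z_1=-dz_1\wedge dz_2$.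 So $\psi$ restricts on each component of $\mathcal M_0$ to a form with at most simple poles at the two nodes, that is, to a multiple of $dz/z$, and the residues on the two branches at a node are opposite. All residues therefore have the same modulus $|c|$, and $c\ne0$ because $\psi$ is not divisible by $t$.

The classes of $dt\wedge\sigma\wedge\omega'^q/q!$ for $\sigma=\beta_1,\dots,\beta_g,\psi$ are sections of $E$, and $r=g+1$. They form a frame at $0$: if a constant linear combination were of the form $tu'$, the corresponding combination of $\beta_j,\psi$ would be $t\sigma'$ with $\sigma'$ given by Proposition~\ref{prop:log}, and it would vanish along $Y_0$; this forces all coefficients to be zero.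

\emph{The Gram matrix.} Expanding $\omega'^q/q!$ and comparing types on the two factors gives
\[
H(\beta_i,\beta_j)=\int_{\mathcal M_t}\omega_{\mathcal M}\int_B\mathrm i\,\beta_i\wedge\bar\beta_j\wedge\frac{\omega_B^{q-1}}{(q-1)!},\qquad H(\psi,\psi)=\operatorname{vol}(B)\int_{\mathcal M_t}\mathrm i\,\psi\wedge\bar\psi,
\]
and $H(\psi,\beta_j)=0$. The first expression is constant in $t$. For the second we need one local computation. Let $\varphi$ be smooth on the bidisc $|z_1|,|z_2|\le\varrho$. The part of $\mathcal M_t$ in the bidisc is the annulus $|t|/\varrho\le|z_1|\le\varrho$. In the coordinates $x_1=\log|z_1|^{-2}$, $\vartheta_1=\arg z_1$ the measure $\mathrm i\,\epsilon\wedge\bar\epsilon$ is $dx_1\,d\vartheta_1$, and $x_1$ runs through an interval of length $x+O(1)$. Since $\varphi=\varphi(0)+O(e^{-x_1/2}+e^{-(x-x_1)/2})$, we get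
\begin{equation}\label{eq:node}
\int\varphi\,\mathrm i\,\epsilon\wedge\bar\epsilon=2\pi\varphi(0)\,x+O(1).
\end{equation}
Away from the nodes $e$ is a submersion and the integrals are bounded. Hence $\int_{\mathcal M_t}\mathrm i\,\psi\wedge\bar\psi=2\pi m|c|^2x+O(1)$. If $\psi$ is normalized to have period $1$ over the vanishing cycle, then $|c|=1/2\pi$, the integral is $2\operatorname{Im}\tau(t)$, and the formula reads $\operatorname{Im}\tau(t)\sim\frac m{2\pi}\log|t|^{-1}$.

\emph{The densities.} Formula \eqref{eq:node} explains the degrees. Along the double locus of $Y_0$, the integrand for $\psi$ is a multiple of $\mathrm i\,\epsilon\wedge\bar\epsilon\wedge\omega_B^q/q!$ with coefficient $|c|^2>0$, and the integral grows like $x$. The integrand for $\beta_j$ contains $\omega_{\mathcal M}$. On the fibers $dz_1=z_1\epsilon$ and $dz_2=-z_2\epsilon$, so $\omega_{\mathcal M}=O(|z_1|^2+|z_2|^2)\,\mathrm i\,\epsilon\wedge\bar\epsilon$: the density vanishes on the double locus, and the integral stays bounded. Here the mixed density is zero by type. In general it need not be, but the matrix of densities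 is positive semi-definite at each point, so the mixed density vanishes wherever one of the two diagonal densities does, and \eqref{eq:node} then bounds the mixed entry. This excludes Example~\ref{ex:bad}.

The exponents are $(l_i)=(0,\dots,0,1)$. Thus for every $q>0$ the value $l=1=n-q$ occurs, on the orthogonal rank-one summand $e_*K_{\mathcal M/T}\otimes H^q(B,K_B)$, and by Theorem~\ref{thm:asymptotics} the curvature is exactly of Poincar\'e order.
\end{example}

\section{Conventions, standard facts and reduction}\label{sec:prelim}

All statements are local at $0$, so $T$ may be shrunk. We take $T=\{|t|<1\}$ and assume that all data, including $\kappa$ and a frame of $E$, are defined over a neighborhood of $\overline T$. We write $[m]=\{1,\dots,m\}$, $Y^o=Y\setminus Y_0$ and $c_p=\mathrm i^{\,p^2}$.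

\subsection{Hermitian geometry}\label{subsec:hermitian}

Let $(W,\eta)$ be a K\"ahler manifold of dimension $m$ and $(\zeta,h)$ a holomorphic Hermitian bundle with Chern connection $D=D'+\bar\partial$ and curvature $\Theta=D^2$. A coframe of $(1,0)$-forms with $\eta=\mathrm i\sum e_a\wedge\bar e_a$ is declared unitary, and $dV=\eta^m/m!$. Other conventions multiply $h_{L^2}$ by a positive constant, which is irrelevant. For $J\subset[m]$ let $e_J$ be the ordered wedge product; then $c_{|J|}\,e_J\wedge\bar e_J=\prod_{a\in J}\mathrm i\,e_a\wedge\bar e_a$. For $\zeta$-valued forms, $h(\theta\wedge\bar\theta')$ is the scalar form obtained by wedging the form parts and pairing the coefficients by $h$. The Hodge star $*$ is the $\mathbb C$-linear real operator with $\alpha\wedge*\bar\beta=\langle\alpha,\beta\rangle\,dV$, extended to $\zeta$-valued forms by $*\otimes1$. The formal adjoints are $D'^*=-*\bar\partial\,*$ and $\bar\partial^*=-*D'*$.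

Write $\Theta=\sum\Theta_{ab}\,e_a\wedge\bar e_b$ with $\Theta_{ab}\in\operatorname{End}\zeta$. The bundle is \emph{Nakano semi-positive} if the Hermitian form $\Theta(\tau,\tau)=\sum_{a,b}h(\Theta_{ab}\tau_a,\tau_b)$ on $TW\otimes\zeta$ is semi-positive, where $\tau=\sum e_a^\vee\otimes\tau_a$. Let $\Lambda_\eta$ be the adjoint of $\eta\wedge\cdot$. The Bochner--Kodaira--Nakano identity states that for a smooth compactly supported $\zeta$-valued form $U$,
\begin{equation}\label{eq:bkn}
\|\bar\partial U\|^2+\|\bar\partial^*U\|^2=\|D'U\|^2+\|D'^*U\|^2+\int_W\langle[\mathrm i\Theta,\Lambda_\eta]U,U\rangle\,dV .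
\end{equation}
For an $(m,q)$-form $U=\sum_{|K|=q}U_K\,e_{[m]}\wedge\bar e_K$, with $U_K$ extended antisymmetrically in its indices, the curvature term is
\begin{equation}\label{eq:curvterm}
\langle[\mathrm i\Theta,\Lambda_\eta]U,U\rangle=\sum_{|I|=q-1}\ \sum_{a,b}h(\Theta_{ab}U_{aI},U_{bI}),
\end{equation}
which is nonnegative when $\zeta$ is Nakano semi-positive.

The next lemma trades $(m,q)$-forms for forms of type $(m-q,0)$, for which holomorphy makes sense.

\begin{lemma}\label{lem:lefschetz}
Let $0\le q\le m$. The map $\theta\mapsto U=\theta\wedge\eta^q/q!$ from $\zeta$-valued $(m-q,0)$-forms to $\zeta$-valued $(m,q)$-forms is a pointwise isometric isomorphism, and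
\[
\langle\theta,\theta'\rangle\,dV=c_{m-q}\,h(\theta\wedge\bar\theta')\wedge\eta^q/q! .
\]
Moreover $D'^*U=0$ if and only if $\bar\partial\theta=0$, and $\bar\partial^*U=0$ if and only if $D'\theta=0$. If $\bar\partial\theta=0$ and $D'\theta=0$, then $U$ is $\bar\partial$-harmonic.
\end{lemma}

\begin{proof}
We have $\eta^q/q!=\sum_{|A|=q}\prod_{a\in A}\mathrm i\,e_a\wedge\bar e_a$. For $|J|=m-q$ only the term $A=J^c$ survives in $e_J\wedge\eta^q/q!$, which is a unimodular constant times $e_{[m]}\wedge\bar e_{J^c}$. This gives the isometry. Likewise $c_{m-q}\,e_J\wedge\bar e_{J'}\wedge\eta^q/q!$ is $dV$ for $J=J'$ and $0$ otherwise, which gives the formula. For scalar forms the formula reads $\langle U',U\rangle\,dV=U'\wedge c_{m-q}\bar\theta$ for all $(m,q)$-forms $U'$, so $*\bar U=c_{m-q}\bar\theta$ and $*U=\overline{c_{m-q}}\,\theta$. The two equivalences follow from the formulas for the adjoints. Finally $\bar\partial\theta=0$ gives $\bar\partial U=0$ because $\eta$ is closed.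
\end{proof}

\subsection{Cohomology of the family}\label{subsec:cohomology}

Put $L=K_{Y/T}\otimes\zeta$. The form $dt$ identifies $L$ with $K_Y\otimes\zeta$, so a $\zeta$-valued $(N,q)$-form $U$ on $Y$ is the same as an $L$-valued $(0,q)$-form $U/dt$. Where $f$ is a submersion we can write $U=dt\wedge U'$, and the restriction of $U/dt$ to a fiber is the $(n,q)$-form $U'|_{Y_t}$. We use the following facts.
\begin{itemize}
\item[(F1)] \emph{Torsion-freeness} (Takegoshi \cite{Takegoshi}). Since $Y$ is K\"ahler and $\zeta$ is Nakano semi-positive, all $R^jf_*L$ are torsion-free. Being coherent sheaves on a disc, they are locally free.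
\item[(F2)] \emph{Leray.} For a holomorphic vector bundle $V$ on $Y$ and a disc $U_0\subset T$, $H^j(f^{-1}(U_0),V)=H^0(U_0,R^jf_*V)$, because discs are Stein. So sections of $E$ are represented by $\bar\partial$-closed $\zeta$-valued $(N,q)$-forms.
\item[(F3)] \emph{Base change.} In the long exact sequence of $0\to L\xrightarrow{\,t-t_0\,}L\to L|_{Y_{t_0}}\to0$, multiplication by $t-t_0$ is injective on $R^{q+1}f_*L$ by (F1). Hence $E\otimes\mathbb C(t_0)\cong H^q(Y_{t_0},L|_{Y_{t_0}})$. So $\dim H^q(Y_t,K_{Y_t}(\zeta))=r$ for $t\ne0$, and a section of $E$ whose restriction to every $Y_t$, $t\ne0$, is zero vanishes on $T$.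
\item[(F4)] \emph{Grauert.} If $\dim H^j(Y_t,V)$ is constant on $T^o$, then $R^jf_*V$ is locally free on $T^o$ with fibers $H^j(Y_t,V)$.
\item[(F5)] \emph{Kodaira--Spencer.} Let $\Delta_s$ be a smooth family of formally self-adjoint strongly elliptic operators on a smooth family of compact manifolds. If $\dim\ker\Delta_s$ is constant, then the orthogonal projection onto $\ker\Delta_s$ maps smooth families of sections to smooth families.
\end{itemize}

\subsection{The conjecture is a case of $(\ast)$}\label{subsec:reduction}

Put $\zeta=F^*\xi$ with the pulled-back metric, and $\omega'=F^*\omega$. The bundle $\zeta$ is Nakano semi-positive because $(F^*\Theta)(\tau,\tau)=\Theta((dF\otimes1)\tau,(dF\otimes1)\tau)$. The form $\omega'$ is closed and semi-positive. The space $Z$ is smooth over $T^o$, so $b$ is an isomorphism there. Hence $F$ identifies $(Y_t,\omega'|_{Y_t})$ with $(X_{\mu(t)},\omega|_{X_{\mu(t)}})$ for $t\ne0$, and $\mu^*h_{L^2}$ is the metric of (S4). It remains to find $\kappa$.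

\begin{lemma}\label{lem:kahler}
Let $b\colon Y\to Z\subset X\times T$ be a projective morphism from a complex manifold. After shrinking $T$, the manifold $Y$ is K\"ahler.
\end{lemma}

\begin{proof}
Regard $b$ as a map to $X\times T$, and let $\omega_0$ be a K\"ahler form on $X\times T$. Then $b^*\omega_0\ge0$ has kernel exactly $\ker db$. Let $\mathcal L$ be a $b$-ample line bundle. Over small open sets $V_i\subset Z$, a power of $\mathcal L$ embeds $b^{-1}(V_i)$ into $V_i\times\mathbb P^{m_i}$, and the Fubini--Study metric gives a metric on $\mathcal L$ with local weights $\phi_i$ such that $\mathrm i\partial\bar\partial\phi_i>0$ on $\ker db$. Let $(\chi_i)$ be a partition of unity on $Z$ subordinate to $(V_i)$, induced by smooth functions on $X\times T$. The weights $\sum(\chi_i\circ b)\phi_i$ define a metric on $\mathcal L$; let $\gamma$ be its curvature form. The terms of $\gamma$ that contain a derivative of $\chi_i\circ b$ contain the pullback under $b$ of $\partial\chi_i$, $\bar\partial\chi_i$ or $\partial\bar\partial\chi_i$, so they vanish on pairs $(\tau,\bar\tau)$ with $\tau\in\ker db$. Hence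 $\gamma>0$ on $\ker db$. Over a compact disc in $T$, the unit tangent vectors on which $\gamma\le0$ form a compact set that misses $\ker db$, and $b^*\omega_0$ has a positive minimum on it. So $\kappa=\gamma+Cb^*\omega_0$ is positive there for $C\gg0$.
\end{proof}

\section{Holomorphic representatives on the total space}\label{sec:representatives}

On a single compact fiber, Nakano semi-positivity has an immediate consequence. If $U=\sigma_t\wedge\omega'^q/q!$ is harmonic on $Y_t$, the left side of \eqref{eq:bkn} vanishes and all terms on the right are nonnegative. So $D'^*U=0$, and $\sigma_t$ is holomorphic by Lemma~\ref{lem:lefschetz}. What we need is more: that $dt\wedge\sigma_t$ is holomorphic on $Y^o$, in all variables, and extends across $Y_0$. For this we run the same argument on the total space, following Takegoshi. The form $\omega'$ is not K\"ahler on $Y$, so we first work with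
\[
\omega_\varepsilon=\omega'+\varepsilon\kappa\qquad(0<\varepsilon\le1),
\]
which is K\"ahler because $\omega'$ is closed and semi-positive, and then let $\varepsilon\to0$.

Let $u$ be a section of $E$ over a neighborhood of $\overline T$, represented there by a smooth $\bar\partial$-closed $(N,q)$-form $\tilde u$. In Lemmas~\ref{lem:epsilon} and \ref{lem:limit} the fiber $Y_0$ is allowed to be non-reduced, with simple normal crossing support; this is used in Remark~\ref{rem:nonprojective}.

\subsection{The K\"ahler case}

\begin{lemma}\label{lem:epsilon}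
There is $\theta_\varepsilon\in H^0(Y,\Omega_Y^{N-q}(\zeta))$ with $dt\wedge\theta_\varepsilon=0$, $D'\theta_\varepsilon=0$ and $[\theta_\varepsilon\wedge\omega_\varepsilon^q/q!]=u$. Write $\theta_\varepsilon=dt\wedge\sigma_\varepsilon$ on $Y^o$. Then for every $t\ne0$ the form $\sigma_\varepsilon|_{Y_t}\wedge\omega_\varepsilon^q/q!$ is the $\omega_\varepsilon|_{Y_t}$-harmonic representative of $u|_{Y_t}\in H^q(Y_t,K_{Y_t}(\zeta))$.
\end{lemma}

\begin{proof}
Two modifications are needed. Since $Y$ is not compact, we make the metric complete so that \eqref{eq:bkn} can be applied with cut-off functions. And we add strictly positive curvature in the base direction, which forces the harmonic form to be divisible by $dt$.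

\emph{Step 1: harmonic projection.} Let $\omega_P=\mathrm i\,dt\wedge d\bar t/(1-|t|^2)^2$ be the Poincar\'e form of the disc $T$ and put $\tilde\omega=\omega_\varepsilon+f^*\omega_P$. This K\"ahler metric is complete: $\tilde\omega$-lengths dominate the $\omega_P$-lengths of the images, so bounded sets lie over relatively compact subsets of $T$, and $f$ is proper. On $\zeta$ use $\tilde h=he^{-|t|^2}$. Then $\mathrm i\Theta(\tilde h)=\mathrm i\Theta(h)+\mathrm i\,dt\wedge d\bar t$, and the $(1,0)$-part of the Chern connection is $\tilde D'=D'-\bar t\,dt\wedge\cdot$.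

The form $\tilde u$ is square integrable for $\tilde\omega,\tilde h$. Indeed, at a point write $\omega_\varepsilon=\mathrm i\sum e_a\wedge\bar e_a$ and $\tilde\omega=\mathrm i\sum\lambda_ae_a\wedge\bar e_a$ with $\lambda_a\ge1$. Then $|e_{[N]}\wedge\bar e_K|^2_{\tilde\omega}\,dV_{\tilde\omega}=\prod_{a\in K}\lambda_a^{-1}\,dV_{\omega_\varepsilon}$, so $|\tilde u|^2_{\tilde\omega}dV_{\tilde\omega}\le|\tilde u|^2_{\omega_\varepsilon}dV_{\omega_\varepsilon}$, and $\tilde u$ is smooth on the compact set $f^{-1}(\overline T)$. Let $\bar\partial$ be the maximal closed operator on $L^2$ and $\bar\partial^*$ its Hilbert space adjoint. Since $\ker\bar\partial^*$ is the orthogonal complement of the image of $\bar\partial$, we have $\ker\bar\partial=\overline{\operatorname{im}\bar\partial}\oplus(\ker\bar\partial\cap\ker\bar\partial^*)$. Write accordingly $\tilde u=w+u_h$ with $w=\lim\bar\partial v_k$ in $L^2$. The form $u_h$ is annihilated by $\bar\partial$ and its formal adjoint in the sense of distributions, so it is smooth by ellipticity, and so is $w$.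

\emph{Step 2: vanishing.} By completeness there are smooth compactly supported functions $0\le\chi_k\le1$ with $|d\chi_k|\le1/k$ and $\chi_k=1$ on compact sets exhausting $Y$. Apply \eqref{eq:bkn} to $\chi_ku_h$. The forms $\bar\partial(\chi_ku_h)$ and $\bar\partial^*(\chi_ku_h)$ are pointwise $O(|d\chi_k||u_h|)$, so the left side is $O(k^{-2}\|u_h\|^2)$. On the right, $\tilde D'(\chi_ku_h)=0$ by type, and the curvature term is the sum of two nonnegative terms by \eqref{eq:curvterm}; here (S2) is used. Letting $k\to\infty$ we obtain, pointwise,
\[
\tilde D'^*u_h=0,\qquad\langle[\mathrm i\,dt\wedge d\bar t,\Lambda_{\tilde\omega}]u_h,u_h\rangle=0 .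
\]
Write $u_h=\theta_\varepsilon\wedge\tilde\omega^q/q!$. By Lemma~\ref{lem:lefschetz} the first identity says that $\theta_\varepsilon$ is holomorphic. At a point where $dt\ne0$ choose a $\tilde\omega$-unitary coframe with $dt=ce_1$ and write $u_h=\sum u_Ke_{[N]}\wedge\bar e_K$. By \eqref{eq:curvterm} the second identity reads $|c|^2\sum_{K\ni1}|u_K|^2=0$. Now $\theta_\varepsilon=\sum_K(\text{unit})\,u_Ke_{K^c}$, so only terms containing $e_1$ occur, and $dt\wedge\theta_\varepsilon=0$ on $Y^o$, hence on $Y$. Consequently $f^*\omega_P\wedge\theta_\varepsilon=0$ and $u_h=\theta_\varepsilon\wedge\omega_\varepsilon^q/q!$. By Lemma~\ref{lem:lefschetz} again, $\bar\partial^*u_h=0$ gives $0=\tilde D'\theta_\varepsilon=D'\theta_\varepsilon-\bar t\,dt\wedge\theta_\varepsilon=D'\theta_\varepsilon$.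

\emph{Step 3: the class of $u_h$.} The form $w$ is only a limit of exact forms, so we must show that its class $s\in H^0(T,E)$ is zero. We test it by duality on the smooth fibers. By Serre duality and (F3), $\dim H^{n-q}(Y_t,\zeta^*)=r$ for $t\ne0$. Fix $t_0\ne0$ and a class in $H^{n-q}(Y_{t_0},\zeta^*)$. By (F4) and (F2) it is the restriction of a $\bar\partial$-closed $\zeta^*$-valued $(0,n-q)$-form $\eta$ on $f^{-1}(U_0)$, for a small disc $U_0\subset T^o$ around $t_0$. Let $g(t)=\int_{Y_t}(w/dt)\wedge\eta$ be the Serre pairing of $s(t)$ with $[\eta|_{Y_t}]$; it is continuous. For $\chi\in C_c^\infty(U_0)$ the form $\chi\,d\bar t\wedge\eta$ is smooth, compactly supported and $\bar\partial$-closed, since $\bar\partial\chi$ is a multiple of $d\bar t$. Therefore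
\[
\int_{U_0}\chi\,g\;dt\wedge d\bar t=\pm\int_Yw\wedge\chi\,d\bar t\wedge\eta=\pm\lim_k\int_Y\bar\partial v_k\wedge(\chi\,d\bar t\wedge\eta)=0 .
\]
So $g\equiv0$. By Serre duality $s(t_0)=0$, and $s=0$ by (F3). Thus $[u_h]=u$.

\emph{Step 4: the fibers.} Locally on $Y^o$ choose $\sigma_\varepsilon$ holomorphic with $\theta_\varepsilon=dt\wedge\sigma_\varepsilon$; its restriction to a fiber does not depend on the choice. From $0=D'\theta_\varepsilon=-dt\wedge D'\sigma_\varepsilon$ we get $D'(\sigma_\varepsilon|_{Y_t})=0$. By Lemma~\ref{lem:lefschetz} on $Y_t$, the form $\sigma_\varepsilon|_{Y_t}\wedge\omega_\varepsilon^q/q!$ is harmonic for $\omega_\varepsilon|_{Y_t}$ and $h$. It is the restriction of $u_h/dt$, so its class is $u|_{Y_t}$.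
\end{proof}

\subsection{The limit $\varepsilon\to0$}

For $t\ne0$ let $\sigma|_{Y_t}$ be the $(n-q,0)$-form such that $\sigma|_{Y_t}\wedge\omega'^q/q!$ is the $\omega'|_{Y_t}$-harmonic representative of $u|_{Y_t}$, and put $\theta=dt\wedge\sigma$ on $Y^o$. No estimate of the construction above is available near $Y_0$ uniformly in $\varepsilon$, and none is needed: the forms $\theta_\varepsilon$ are holomorphic, so their behavior near $Y_0$ is controlled by their behavior on $Y^o$.

\begin{lemma}\label{lem:limit}
The form $\theta$ extends to an element of $H^0(Y,\Omega_Y^{N-q}(\zeta))$ with $dt\wedge\theta=0$, and $[\theta\wedge\omega'^q/q!]=u$.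
\end{lemma}

\begin{proof}
By (S3) the form $(\omega'+\varepsilon\kappa)|_{Y_t}$ is K\"ahler for $(t,\varepsilon)$ in an open neighborhood of $T^o\times[0,1]$ in $T^o\times\mathbb R$, and the spaces of harmonic $(n,q)$-forms all have dimension $r$. By (F5) the harmonic projection of $(\tilde u/dt)|_{Y_t}$ depends smoothly on $(t,\varepsilon)$, and so does its preimage under the isomorphism of Lemma~\ref{lem:lefschetz}. By Lemma~\ref{lem:epsilon} this preimage is $\sigma_\varepsilon|_{Y_t}$ for $\varepsilon>0$. Hence $\theta_\varepsilon\to\theta$ uniformly on compact subsets of $Y^o$.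

Near a point of $Y_0$ take coordinates $(z_1,\dots,z_{k+1},w)$ on a closed polydisc of radius $\varrho$ with $t=\prod z_i^{m_i}$, and a holomorphic frame of $\zeta$. By the maximum principle in $z_1,\dots,z_{k+1}$ for fixed $w$, the supremum over the polydisc of a coefficient of $\theta_\varepsilon-\theta_{\varepsilon'}$ is at most its supremum over $\{|z_1|=\dots=|z_{k+1}|=\varrho\}$, which is a compact subset of $Y^o$. So $\theta_\varepsilon$ converges uniformly on the polydisc, and the limit is a holomorphic extension of $\theta$. By continuity $dt\wedge\theta=0$. The form $\theta\wedge\omega'^q/q!$ is $\bar\partial$-closed because $\omega'$ is closed, and its class agrees with $u$ on each $Y_t$, $t\ne0$. By (F3) it equals $u$.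
\end{proof}

\subsection{Logarithmic forms}

It remains to divide $\theta$ by $dt$, which vanishes on the singular locus of $Y_0$. The natural home for the quotient is a sheaf of logarithmic forms. From now on $Y_0$ is reduced. Near a point on exactly $k+1$ components of $Y_0$ there are coordinates $(z_1,\dots,z_{k+1},w_1,\dots,w_{n-k})$ on a polydisc with $t=z_1\cdots z_{k+1}$, in which the components of $Y_0$ meeting the polydisc are the hyperplanes $z_i=0$. We call this a \emph{semistable chart}. The sheaf $\Omega^1_Y(\log Y_0)$ is locally free with frame $d\log z_i$, $dw_j$, and $d\log t=\sum d\log z_i$ is a nowhere vanishing section. So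
\[
\Omega^1_{Y/T}(\log Y_0)=\Omega^1_Y(\log Y_0)/\mathcal O\,d\log t
\]
is locally free of rank $n$, with frame
\begin{equation}\label{eq:logframe}
\epsilon_a=d\log z_a\quad(1\le a\le k),\qquad\epsilon_{k+j}=dw_j\quad(1\le j\le n-k).
\end{equation}
Over $Y^o$ it is the bundle of $(1,0)$-forms along the fibers. Let $\Omega^p_{Y/T}(\log Y_0)$ be its $p$-th exterior power.

\begin{proposition}\label{prop:log}
For every section $u$ of $E$ over a neighborhood of $\overline T$ there is a unique $\sigma\in H^0\big(Y,\Omega^{n-q}_{Y/T}(\log Y_0)(\zeta)\big)$ such that $\sigma|_{Y_t}\wedge\omega'^q/q!$ is the $\omega'|_{Y_t}$-harmonic representative of $u|_{Y_t}$ for all $t\ne0$. The form $\theta=t\,d\log t\wedge\sigma$ is holomorphic on $Y$, and $[\theta\wedge\omega'^q/q!]=u$. The assignment $u\mapsto\sigma$ is linear over holomorphic functions of $t$.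
\end{proposition}

\begin{proof}
Let $\theta$ be as in Lemma~\ref{lem:limit}. At a smooth point of $Y_0$ we have $dt\ne0$, because $Y_0$ is reduced. There $dt\wedge\theta=0$ gives $\theta=dt\wedge\sigma'$ with $\sigma'$ holomorphic, so $\theta/t=d\log t\wedge\sigma'$ is a section of $\Omega_Y^{N-q}(\log Y_0)(\zeta)$. This sheaf is locally free and $\operatorname{Sing}Y_0$ has codimension at least $2$ in $Y$, so $\theta/t$ is a section on all of $Y$ by Hartogs' theorem. It is annihilated by the nowhere vanishing section $d\log t$, hence $\theta/t=d\log t\wedge\sigma$ with a unique relative logarithmic form $\sigma$. On $Y^o$ this reads $\theta=dt\wedge\sigma$, so $\sigma$ extends the fiberwise form. Uniqueness and linearity hold on the dense set $Y^o$, fiber by fiber.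
\end{proof}

\section{The matrix of densities and the weight filtration}\label{sec:filtration}

\subsection{The metric as a fiber integral}

Let $u_1,\dots,u_r$ be a frame of $E$, with forms $\sigma_i,\theta_i$ as in Proposition~\ref{prop:log}. By Lemma~\ref{lem:lefschetz}, for $t\ne0$,
\begin{equation}\label{eq:gram}
H_{ij}(t)=\int_{Y_t}\Phi_{ij},\qquad\Phi_{ij}=c_{n-q}\,h(\sigma_i\wedge\bar\sigma_j)\wedge\omega'^q/q! .
\end{equation}
In a semistable chart, modulo $d\log t$,
\begin{equation}\label{eq:dz}
dz_a=z_a\epsilon_a\quad(a\le k),\qquad dz_{k+1}=-z_{k+1}\sum_{a\le k}\epsilon_a .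
\end{equation}
So along the fibers $\omega'=\mathrm i\sum g_{ab}\,\epsilon_a\wedge\bar\epsilon_b$ with functions $g_{ab}$ smooth on the whole chart. The coefficients of $\sigma_i$ in the frame \eqref{eq:logframe} are holomorphic. Hence
\begin{equation}\label{eq:density}
\Phi_{ij}=\varphi_{ij}\prod_{a\le n}\mathrm i\,\epsilon_a\wedge\bar\epsilon_a,\qquad\varphi_{ij}\text{ smooth up to }Y_0 .
\end{equation}
A change of chart multiplies all $\varphi_{ij}$ by the squared modulus of the determinant of a change of frame of $\Omega^1_{Y/T}(\log Y_0)$, a positive smooth function. So the vanishing of a density at a point is intrinsic.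

For $v,v'\in\mathbb C^r$ put $u_v=\sum v_iu_i$, define $\sigma_v,\theta_v$ likewise, and let $\varphi_{v,v'}=\sum v_i\bar v'_j\varphi_{ij}$ and $\varphi_v=\varphi_{v,v}$. On $Y_t$, $t\ne0$, the form $\sum v_i\bar v_j\Phi_{ij}$ equals $|\sigma_v|^2dV$, so $\varphi_v\ge0$ on $Y^o$. By continuity, \emph{the matrix $(\varphi_{ij}(y))$ is positive semi-definite at every point $y$ of the chart, including the points of $Y_0$.}

\subsection{The filtration}

Let $Y_0^{[m]}$ be the set of points lying on at least $m$ components of $Y_0$; in a semistable chart it is the union of the subspaces $\{z_A=0\}=\{z_i=0\ \forall i\in A\}$ with $|A|=m$. In \eqref{eq:node} a density that is nonzero on $Y_0^{[2]}$ produced one power of $x$. We shall see that a density that is nonzero on $Y_0^{[l+1]}$ but zero on $Y_0^{[l+2]}$ produces $x^l$. This suggests the definition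
\[
W_l=\{v\in\mathbb C^r:\varphi_v=0\text{ on }Y_0^{[l+2]}\}\qquad(l\ge-1),\qquad W_{-1}\subset W_0\subset W_1\subset\cdots.
\]
Each $W_l$ is an intersection of kernels of semi-definite Hermitian forms, hence a linear subspace, and the Cauchy--Schwarz inequality $|\varphi_{v,v'}|^2\le\varphi_v\varphi_{v'}$ gives
\begin{equation}\label{eq:cs}
v\in W_l,\ v'\in\mathbb C^r\ \Longrightarrow\ \varphi_{v,v'}=\varphi_{v',v}=0\text{ on }Y_0^{[l+2]} .
\end{equation}
In Example~\ref{ex:product}, $W_{-1}=0$, $W_0=H^0(B,\Omega^1_B)$ and $W_1=\mathbb C^r$.

\begin{lemma}\label{lem:top}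
$W_{n-q}=\mathbb C^r$.
\end{lemma}

\begin{proof}
Let $y$ lie on exactly $k+1$ components, and take a semistable chart centered at $y$. By \eqref{eq:dz}, a coefficient $g_{ab}$ with $a\le k$ or $b\le k$ is a sum of terms each containing a factor $z_a$, $\bar z_b$, $z_{k+1}$ or $\bar z_{k+1}$, so it vanishes at $y$. Thus at $y$ the form $\omega'$ involves only the $n-k$ forms $\epsilon_{k+j}$ and their conjugates, and its $q$-th power vanishes if $q>n-k$. This holds on $Y_0^{[n-q+2]}$, where $k\ge n-q+1$. So all $\varphi_{ij}$ vanish there.
\end{proof}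

The other end of the filtration is more delicate. A nonzero $v\in W_{-1}$ would give a row of $H$ whose densities vanish on all of $Y_0$; by Lemma~\ref{lem:integral} below such a row decays like $|t|$ up to logarithms, and $(\det H)^{-1}$ would not have logarithmic growth. To exclude this we use the second half of Proposition~\ref{prop:log}, that $\theta_v\wedge\omega'^q/q!$ represents $u_v$ on all of $Y$. It would not be enough to know that the class of $u_v$ vanishes on each component $Y_i$, since $H^q(Y_0,\cdot)\to\bigoplus H^q(Y_i,\cdot)$ need not be injective: for a cycle of rational curves $H^1(\mathcal O_{Y_0})=\mathbb C$, being the cokernel of $\bigoplus H^0(\mathcal O_{Y_i})\to\bigoplus_{\text{nodes}}\mathbb C$, while $H^1(\mathcal O_{Y_i})=0$. What we have is stronger: the representing form itself vanishes on each component.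

\begin{lemma}\label{lem:bottom}
$W_{-1}=0$.
\end{lemma}

\begin{proof}
Let $v\in W_{-1}$. The section $u_v$ is represented by the $L$-valued $(0,q)$-form $U=(\theta_v\wedge\omega'^q/q!)/dt$ on $Y$.

\emph{Step 1: $U|_{Y_i}=0$ for all $i$.} Let $y\in Y_i$ lie on no other component. Near $y$ the map $f$ is a submersion, and $U|_{Y_i}=\sigma_v|_{Y_i}\wedge(\omega'|_{Y_i})^q/q!$. The form $\omega'|_{Y_i}$ is semi-positive, of some rank $\rho$ at $y$. Choose a coframe $e_1,\dots,e_n$ of $Y_i$ at $y$ with $\omega'|_{Y_i}=\mathrm i\sum_{a\le\rho}e_a\wedge\bar e_a$, and write $\sigma_v|_{Y_i}=\sum_J\beta_Je_J$. As in the proof of Lemma~\ref{lem:lefschetz}, with sums over $A\subset[\rho]$, $|A|=q$, and complements taken in $[n]$,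
\[
\varphi_v(y)=(\text{positive number})\sum_A|\beta_{A^c}|_h^2,\qquad U|_{Y_i}(y)=\sum_A(\text{unit})\,\beta_{A^c}\,e_{[n]}\wedge\bar e_A .
\]
So $\varphi_v(y)=0$ gives $U|_{Y_i}(y)=0$. Such points $y$ are dense in $Y_i$, and $U|_{Y_i}$ is a smooth $L|_{Y_i}$-valued form.

\emph{Step 2: a resolution of $\mathcal O_{Y_0}$.} For a finite set $I$ of indices let $Y_I=\bigcap_{i\in I}Y_i$, a manifold. We claim that
\begin{equation}\label{eq:mv}
0\to\mathcal O_{Y_0}\to\bigoplus_{|I|=1}\mathcal O_{Y_I}\to\bigoplus_{|I|=2}\mathcal O_{Y_I}\to\cdots,
\end{equation}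
with the alternating sums of restrictions as differentials, is exact. Work with stalks at the center of a semistable chart. For a monomial $z^\alpha w^\beta$ put $Z(\alpha)=\{i:\alpha_i=0\}$. The monomial is nonzero on $\{z_A=0\}$ if and only if $A\subset Z(\alpha)$, and it is nonzero in $\mathcal O_{Y_0}=\mathcal O_Y/(z_1\cdots z_{k+1})$ if and only if $Z(\alpha)\ne\emptyset$. The differentials act monomial by monomial. For $Z=Z(\alpha)\ne\emptyset$, the coefficients $(c_A)_{A\subset Z}$ of the monomial form the augmented cochain complex of the full simplex on $Z$. It has the contracting homotopy $c\mapsto(c_{\{\min Z\}\cup A})_A$, where the entry is $0$ if $\min Z\in A$. For $Z=\emptyset$ the monomial occurs nowhere. Applied to all monomials at once, the homotopy produces finite sums of subseries of the given power series, and these converge. This proves the claim.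

\emph{Step 3: conclusion.} Let $\mathcal A^{s,j}$ be the direct sum over $|I|=s+1$ of the sheaves of $L|_{Y_I}$-valued $(0,j)$-forms on $Y_I$, regarded as sheaves on $Y$. They are fine. For fixed $s$ they resolve $\bigoplus_{|I|=s+1}L|_{Y_I}$ by the Dolbeault lemma, so by \eqref{eq:mv} tensored with $L$ the total complex of $\mathcal A^{\bullet,\bullet}$ is a fine resolution of $L|_{Y_0}$. The map $U'\mapsto(U'|_{Y_i})_i\in\mathcal A^{0,\bullet}$ commutes with $\bar\partial$, and its image is killed by the differential $\mathcal A^{0,\bullet}\to\mathcal A^{1,\bullet}$. So it is a morphism from the Dolbeault resolution of $L$ on $Y$ to the total complex, compatible with $L\to L|_{Y_0}$. Therefore the image of $u_v$ in $H^q(Y_0,L|_{Y_0})$ is the class of $(U|_{Y_i})_i=0$. From $0\to L\xrightarrow{\,t\,}L\to L|_{Y_0}\to0$ and (F2) we get $u_v\in tH^0(T,E)$. So $u_v(0)=0$, and $v=0$ because the $u_i$ form a frame.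
\end{proof}

\section{Asymptotics of logarithmic fiber integrals}\label{sec:integrals}

In a semistable chart put $x_i=\log|z_i|^{-2}$ and $\vartheta_i=\arg z_i$. As measures, $\mathrm i\,dz_i\wedge d\bar z_i/|z_i|^2=dx_i\,d\vartheta_i$, and $\sum x_i=x$ on $Y_t$. So in the $z$-directions the fiber is a torus of dimension $k$ times a simplex of size about $x$. Where the $x_i$ with $i\in A$ are large and the others are bounded, a smooth function is exponentially close to its restriction to $\{z_A=0\}$, and this region has volume about $(2\pi x)^{|A|-1}/(|A|-1)!$ times a bounded factor. The lemma below turns this picture into an expansion that can be differentiated. The device is to split the function exactly into pieces indexed by $A$, each depending on $z_A$ only through radial cut-offs.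

\begin{lemma}\label{lem:integral}
Let $\varphi\in C_c^\infty(\{|z_i|<\varrho\}\times\{|w_j|<\varrho\})$, $t=z_1\cdots z_{k+1}$, and $I(t)=\int_{Y_t}\varphi\prod_{a\le n}\mathrm i\,\epsilon_a\wedge\bar\epsilon_a$.
\begin{itemize}
\item[(a)] There is a polynomial $p$ of degree at most $k$ with $\delta^a\bar\delta^b\big(I(t)-p(x)\big)=O(|t|x^k)$ for all $a,b$. If $\varphi$ vanishes on all hyperplanes $z_i=0$, then $p=0$.
\item[(b)] If $l\ge0$ and $\varphi=0$ on $\{z_A=0\}$ for all $A\subset[k+1]$ with $|A|\ge l+2$, then $\deg p\le l$, and the coefficient of $x^l$ in $p$ is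
\[
\frac{(2\pi)^l}{l!}\sum_{|A|=l+1}\int_{\{z_A=0\}}\varphi\,d\mu_A,\qquad d\mu_A=\prod_{i\notin A}\frac{\mathrm i\,dz_i\wedge d\bar z_i}{|z_i|^2}\prod_j\mathrm i\,dw_j\wedge d\bar w_j,
\]
with absolutely convergent integrals.
\end{itemize}
\end{lemma}

\begin{proof}
On $Y_t$ we have $\sum_{i\le k+1}d\log z_i=0$, so the wedge product of any $k$ of the $d\log z_i$ is the same up to sign. Hence the measure is $\prod dx_i\,d\vartheta_i\prod\mathrm i\,dw_j\wedge d\bar w_j$ for whichever $k$ of the $k+1$ variables $z_i$ are used as coordinates.

\emph{The decomposition.} Fix a smooth radial function $\chi(|z|)$ with compact support in $|z|<\varrho$ and $\chi=1$ near $0$. Put $P_i\varphi=\chi(|z_i|)\,\varphi|_{z_i=0}$ and $Q_i=1-P_i$. These operators commute, preserve $C_c^\infty$ of the polydisc, and $Q_i\varphi=0$ on $z_i=0$. With $P_A=\prod_{i\in A}P_i$ and $Q_A=\prod_{i\in A}Q_i$, the identity $\prod(P_i+Q_i)=1$ gives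
\[
\varphi=\sum_{A\subset[k+1]}P_AQ_{A^c}\varphi,\qquad P_AQ_{A^c}\varphi=\prod_{i\in A}\chi(|z_i|)\cdot\psi_A,\qquad\psi_A=(Q_{A^c}\varphi)|_{z_A=0}.
\]
The function $\psi_A(z_{A^c},w)$ is smooth, compactly supported, and vanishes on $z_i=0$ for each $i\notin A$. Any function $\psi$ with these three properties satisfies
\begin{equation}\label{eq:decay}
|\psi|\le C\prod_{i\notin A}|z_i|=Ce^{-\frac12\sum_{i\notin A}x_i}.
\end{equation}
Indeed, $\psi(z,w)=\int_{[0,1]^{A^c}}\prod_i\partial_{s_i}\big[\psi((s_iz_i)_i,w)\big]\,ds$, because the boundary terms with some $s_i=0$ vanish, and the integrand is a sum of bounded functions each multiplied by $z_i$ or $\bar z_i$ for every $i\notin A$. Let $I_A$ be the contribution of $A$ to $I$, and put $\lambda_0=\log\varrho^{-2}$. All integrands are supported where every $x_i\ge\lambda_0$.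

\emph{The term $A=\emptyset$.} By \eqref{eq:decay} the integrand is $O(|t|)$ on $Y_t$, and the region $x_i\ge\lambda_0$, $\sum x_i=x$ has measure $O(x^k)$. So $I_\emptyset=O(|t|x^k)$. For the derivatives, parametrize $Y_t$ by $(z_2,\dots,z_{k+1},w)$ with $z_1=t/(z_2\cdots z_{k+1})$; the measure does not depend on $t$. For $t$ in a compact subset of $T^o$ the integrand is supported in a fixed compact set of parameters with all $z_i\ne0$, so we may differentiate under the integral. Thus $\delta^a\bar\delta^bI_\emptyset$ is the integral of $(z_1\partial_{z_1})^a(\bar z_1\partial_{\bar z_1})^b\psi_\emptyset$. The operators $z_1\partial_{z_1}$ and $\bar z_1\partial_{\bar z_1}$ preserve vanishing on each $z_i=0$: for $i=1$ they carry the factor $z_1$ or $\bar z_1$, and for $i\ge2$ they are tangent to the hyperplane. So \eqref{eq:decay} applies again and gives the same bound.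

\emph{The terms $|A|=m\ge1$.} Put $\hat\chi(y)=\chi(e^{-y/2})$. It is smooth, vanishes for $y\le\lambda_0$, and equals $1$ for $y\ge\lambda_1$, for some $\lambda_1>\lambda_0$. Use all $z_i$ except one $z_{i_0}$, $i_0\in A$, as coordinates, so that $x_{i_0}=x-\sum_{i\ne i_0}x_i$. Integration over the $m-1$ angles and $m-1$ radii of the variables $z_i$, $i\in A\setminus\{i_0\}$, gives an $m$-fold convolution:
\[
I_A(t)=\int\psi_A\;J\Big(x-\sum_{i\notin A}x_i\Big)\,d\mu_A,\qquad J=(2\pi)^{m-1}\hat\chi^{*m}.
\]
The function $J$ is smooth and vanishes for $y\le m\lambda_0$. We have $(\hat\chi^{*m})^{(m-1)}=(\hat\chi')^{*(m-1)}*\hat\chi$, and $(\hat\chi')^{*(m-1)}$ has integral $1$ and support in $[(m-1)\lambda_0,(m-1)\lambda_1]$. So this derivative equals $1$ for $y\ge m\lambda_1$, and there $J$ coincides with a polynomial $p_J$ with leading term $\frac{(2\pi)^{m-1}}{(m-1)!}y^{m-1}$.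

Let $p_A(x)$ be the integral with $J$ replaced by $p_J$. By \eqref{eq:decay} the integrals of $\psi_A$ times monomials in the $x_i$ converge absolutely. So $p_A$ is a polynomial with
\begin{equation}\label{eq:leading}
\deg p_A\le m-1\le k,\qquad\text{coefficient of }x^{m-1}=\frac{(2\pi)^{m-1}}{(m-1)!}\int\psi_A\,d\mu_A .
\end{equation}
The function $J-p_J$ and each of its derivatives are supported in $y\le m\lambda_1$ and are $O((1+|y|)^{m-1})$. If $A^c=\emptyset$, then $I_A-p_A=0$ for $x\ge m\lambda_1$. Otherwise put $s=\sum_{i\notin A}x_i$; the slices $s=\text{const}$ of the region $x_i\ge\lambda_0$ have measure $O((1+|s|)^k)$. Hence $I_A-p_A$ and each of its $x$-derivatives are bounded by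
\[
C\int_{x-m\lambda_1}^\infty e^{-s/2}(1+|s-x|)^{m-1}(1+|s|)^k\,ds=O(e^{-x/2}x^k)=O(|t|x^k),
\]
as one sees from the substitution $s=x+s'$. Since $I_A$ depends only on $x$, and $\delta=\bar\delta=-d/dx$ on such functions, (a) follows with $p=\sum_{A\ne\emptyset}p_A$. If $\varphi$ vanishes on all $z_i=0$, then $P_AQ_{A^c}\varphi=Q_{A^c}P_A\varphi=0$ for $A\ne\emptyset$, and $p=0$.

(b) By assumption $P_A\varphi=0$ for $|A|\ge l+2$, so only sets with $|A|\le l+1$ contribute, and \eqref{eq:leading} gives $\deg p\le l$, with $x^l$ arising only from $|A|=l+1$. For such $A$ expand $Q_{A^c}=\sum_{B'\subset A^c}(-1)^{|B'|}P_{B'}$. Since $P_AP_{B'}\varphi=0$ for $B'\ne\emptyset$, we get $P_AQ_{A^c}\varphi=P_A\varphi$, and evaluation on $z_A=0$ gives $\psi_A=\varphi|_{z_A=0}$.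
\end{proof}

For $k=1$, $l=1$ and no variables $w$, part (b) gives the coefficient $2\pi\varphi(0)$ of \eqref{eq:node}. We now globalize.

\begin{proposition}\label{prop:degrees}
There is a Hermitian matrix $p=(p_{ij})$ of polynomials such that $\mathcal E=H-p(x)$ satisfies $\delta^a\bar\delta^b\mathcal E=O(|t|x^n)$ for all $a,b$. Put $p_{v,v'}=\sum v_i\bar v'_jp_{ij}$.
\begin{itemize}
\item[(a)] If $v\in W_l$ and $v'\in W_{l'}$ with $l,l'\ge0$, then $\deg p_{v,v'}\le\min(l,l')$.
\item[(b)] For $l\ge0$ and $v,v'\in W_l$ let $\langle v,v'\rangle_l$ be the coefficient of $x^l$ in $p_{v,v'}$. This is a positive semi-definite Hermitian form on $W_l$ with kernel $W_{l-1}$.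
\end{itemize}
\end{proposition}

\begin{proof}
Cover the compact set $Y_0$ by finitely many semistable charts and choose smooth functions $\eta_\nu\ge0$ with compact support in the charts and $\sum\eta_\nu=1$ near $Y_0$. By properness $\sum\eta_\nu=1$ on $Y_t$ for small $t$. Apply Lemma~\ref{lem:integral}(a) to $\eta_\nu\varphi_{ij}$ and sum, using \eqref{eq:gram}, \eqref{eq:density} and $k\le n$. The polynomials are determined by $H$, so $p$ is Hermitian.

(a) By \eqref{eq:cs}, $\varphi_{v,v'}$ vanishes on $Y_0^{[\min(l,l')+2]}$. Apply Lemma~\ref{lem:integral}(b) to $\eta_\nu\varphi_{v,v'}$.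

(b) By Lemma~\ref{lem:integral}(b), $\langle v,v\rangle_l$ is a positive multiple of $\sum_\nu\sum_{|A|=l+1}\int_{\{z_A=0\}}\eta_\nu\varphi_v\,d\mu_A$, and all integrands are nonnegative. The measure $\mu_A$ has a positive density on a dense open part of $\{z_A=0\}$ and $\eta_\nu\varphi_v$ is continuous. So the sum vanishes if and only if $\eta_\nu\varphi_v=0$ on $Y_0^{[l+1]}$ for all $\nu$, that is, $\varphi_v=0$ on $Y_0^{[l+1]}$, that is, $v\in W_{l-1}$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:asymptotics}]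
By Lemmas~\ref{lem:bottom} and \ref{lem:top}, $0=W_{-1}\subset W_0\subset\dots\subset W_{n-q}=\mathbb C^r$. Choose a basis of $\mathbb C^r$ adapted to this filtration and change the frame $(u_i)$ by the corresponding constant matrix. Now each $u_i$ has a weight $l_i\in\{0,\dots,n-q\}$, the $u_i$ of weight $l$ give a basis of $W_l/W_{l-1}$, and $l_1\le\dots\le l_r$. By Proposition~\ref{prop:degrees},
\begin{equation}\label{eq:degree}
\deg p_{ij}\le\min(l_i,l_j),
\end{equation}
and for each weight $l$ the matrix $G_l$ of $x^l$-coefficients of the $p_{ij}$ with $l_i=l_j=l$ is positive definite.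

(1) The expansion is Proposition~\ref{prop:degrees} with \eqref{eq:degree}. The matrix $D^{-1/2}HD^{-1/2}$ has entries $x^{-(l_i+l_j)/2}H_{ij}$. If $l_i\ne l_j$, then $\min(l_i,l_j)<(l_i+l_j)/2$ and the entry tends to $0$. So the matrix tends to the positive definite block diagonal matrix with blocks $G_l$. This gives $cD\le H\le c'D$ and $\det H\sim c_0x^{\sum l_i}$ with $c_0=\prod_l\det G_l$.

(2) Example~\ref{ex:bad} shows that the two-sided bound in (1) is not sufficient here. We use \eqref{eq:degree} in full by normalizing on one side only.

\emph{The polynomial part.} Let $p_\infty$ be the constant matrix whose $(i,j)$ entry is the coefficient of $x^{l_j}$ in $p_{ij}$. Since $\deg p_{ij}\le l_j$, we have, as $x\to\infty$,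
\[
pD^{-1}\to p_\infty,\qquad x\,p'D^{-1}\to p_\infty\Lambda .
\]
Since $\deg p_{ij}\le l_i$, the entries of $p_\infty$ with $l_j>l_i$ vanish. So $p_\infty$ is block triangular with diagonal blocks $G_l$, hence invertible. Therefore $p^{-1}=D^{-1}(pD^{-1})^{-1}$ exists and is bounded for large $x$, and
\[
x\,p'p^{-1}=(x\,p'D^{-1})(pD^{-1})^{-1}\longrightarrow R:=p_\infty\Lambda\,p_\infty^{-1}.
\]
The entries of $p'p^{-1}-R/x$ are rational functions of $x$ that are $o(x^{-1})$. So they are convergent power series in $x^{-1}$ starting at $x^{-2}$, and their $m$-th derivatives are $O(x^{-2-m})$.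

\emph{The error.} Call a smooth function near $0$ in $T^o$ \emph{tempered} if for all $a,b$ its derivative $\delta^a\bar\delta^b$ is $O(x^{M'})$, and \emph{negligible} if it is $O(|t|x^{M'})$, where $M'$ may depend on $a,b$. Both classes are stable under $\delta,\bar\delta$ and sums; by the Leibniz rule, products of tempered functions are tempered, and a tempered function times a negligible one is negligible. The entries of $\mathcal E$ are negligible, and those of $H$, $p'$ and $p^{-1}$ are tempered. The matrix $H^{-1}$ is bounded because $H\ge cD\ge c$, and it is tempered by induction from $\delta H^{-1}=-H^{-1}(\delta H)H^{-1}$ and the same formula for $\bar\delta$. Hence $H^{-1}-p^{-1}=-H^{-1}\mathcal Ep^{-1}$ is negligible, and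
\[
(\delta H)H^{-1}=(-p'+\delta\mathcal E)H^{-1}=-p'p^{-1}+(\text{negligible}).
\]
All derivatives of a negligible function are $O(x^{-m})$ for every $m$. As $\partial H=(\delta H)\,dt/t$, we obtain the first formula, with $\Gamma$ equal to $p'p^{-1}-R/x$ plus a negligible matrix, and with the stated bounds. For a function $\Psi$ we have $\bar\partial(-\Psi\,dt/t)=(\bar\delta\Psi)\,dt\wedge d\bar t/|t|^2$, and $\bar\delta(x^{-1})=x^{-2}$. This gives the second formula with $\Gamma'=\bar\delta\Gamma$.

(3) If all $l_i=0$, then $p=G_0$ is a constant positive definite matrix and $H=p+O(|t|x^M)$ extends to a continuous Hermitian metric. A continuous extension is bounded near $0$. If $H$ is bounded, then $H\ge cD$ forces all $l_i=0$. By (2), the curvature matrix is $o(|t|^{-2}x^{-2})$ if and only if $R=0$, that is, $\Lambda=0$. By \eqref{eq:frame} none of these conditions on $H$ depends on the holomorphic frame.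
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:good}]
Use the frame of Theorem~\ref{thm:asymptotics}. By part (1), $|H_{ij}|=O(x^{n-q})$ and $(\det H)^{-1}$ is bounded, which is condition (i) of Definition~\ref{def:good}. By part (2), the coefficient of $dt/t$ in $(\partial H)H^{-1}$ is $O(x^{-1})$, and the coefficient of $dt\wedge d\bar t/|t|^2$ in $d\big((\partial H)H^{-1}\big)=\bar\partial\big((\partial H)H^{-1}\big)$ is $O(x^{-2})$, which is condition (ii). The second assertion follows from Section~\ref{subsec:reduction}.
\end{proof}

\section{On the hypotheses}\label{sec:remarks}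

The K\"ahler form $\kappa$ and the Nakano semi-positivity of $\zeta$ are used only in (F1) and in Lemmas~\ref{lem:epsilon} and \ref{lem:limit}. Reducedness of $Y_0$ is used from Proposition~\ref{prop:log} on. The first remark shows that reducedness cannot be dropped; the second uses this division of labor to weaken the assumption on the resolution.

\begin{remark}[Non-reduced central fibers]\label{rem:reduced}
Let $A=\mathbb C/\Gamma_0$ be an elliptic curve with coordinate $w$, let $T'$ be a disc with coordinate $s$, and let $\mathcal N$ be the quotient by $(s,w)\mapsto(-s,-w)$ of the blow-up of $T'\times A$ at the four fixed points, with the map $t=s^2$ to $T$. Near a fixed point, the charts $w=sy$ and $s=wy'$ of the blow-up give the coordinates $(s^2,y)$ and $(w^2,y')$ on the quotient, in which $t=s^2$ and $t=w^2\cdot y'^2$. So $\mathcal N$ is smooth, and the central fiber has simple normal crossing support with a component of multiplicity $2$. The invariant form $\theta=ds\wedge dw$ equals $\frac12d(s^2)\wedge dy$ and $-\frac12\,d(w^2)\wedge dy'$ in these charts, so it is holomorphic on $\mathcal N$.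 Over $T^o$ we have $\theta=dt\wedge\sigma$ with $\sigma=dw/2s$. On $Y=\mathcal N\times B$, with $B$, $\zeta$ and a product K\"ahler form $\omega'$ as in Example~\ref{ex:product}, the class of $\theta\wedge\omega'^q/q!$ is a holomorphic section of $E$ over $T$ with harmonic representatives $\sigma\wedge\omega_B^q/q!$. Its squared norm is a positive constant times $|s|^{-2}=|t|^{-1}$, so condition (i) of Definition~\ref{def:good} fails.
\end{remark}

\begin{remark}[Projectivity of the resolution is not needed]\label{rem:nonprojective}
Suppose that $b\colon Y\to Z=X\times_ST$ is only proper, bimeromorphic and an isomorphism over $T^o$. Then $Y$ is not known to be K\"ahler, but the conclusion of Lemma~\ref{lem:limit} still holds on $Y$, as follows.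

By Hironaka's Chow lemma (flattening theorem), after shrinking $T$ there is a finite sequence of blow-ups $Z'\to Z$, with centers over $0\in T$, that factors through $b$. Resolving $Z'$ by further blow-ups over $0\in T$, we obtain a modification $\varpi\colon Y'\to Y$, an isomorphism over $T^o$, such that $Y'$ is a manifold projective over $Z$ and the central fiber of $f'=f\circ\varpi$ has simple normal crossing support. By Lemma~\ref{lem:kahler}, $Y'$ is K\"ahler after shrinking $T$. Lemmas~\ref{lem:epsilon} and \ref{lem:limit} allow a non-reduced central fiber. Apply them to $f'$, the bundle $\varpi^*F^*\xi$, the form $(F\circ\varpi)^*\omega$ and the class of $\varpi^*\tilde u$. This gives a holomorphic form $\theta'$ on $Y'$ that equals $dt\wedge\sigma$ over $T^o$.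

Since $Y$ is normal, $\varpi$ is an isomorphism over the complement of an analytic subset of codimension at least $2$ in $Y$. By Hartogs' theorem $\theta'$ descends to a holomorphic form $\theta$ on $Y$ extending $dt\wedge\sigma$. The form $\theta\wedge(F^*\omega)^q/q!$ is $\bar\partial$-closed on $Y$. Its class equals $u$ over $T^o$, hence over $T$, because $R^qf_*K_{Y/T}(F^*\xi)$ is locally free. From Proposition~\ref{prop:log} on, the proof takes place on $Y$ and uses no K\"ahler form on $Y$. So Theorems~\ref{thm:good} and \ref{thm:asymptotics} hold for $\mu^*h_{L^2}$ in this case as well.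
\end{remark}

\begin{thebibliography}{9}

\bibitem{Takegoshi}
Takegoshi, Math. Ann. \textbf{303} (1995).

\bibitem{Yoshikawa}
Ken-Ichi Yoshikawa, \emph{On the behavior of analytic torsion for twisted canonical bundles under degenerations}, arXiv:2602.14797 (2026).

\end{thebibliography}
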